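# Swapping blocks in a hypergraph: why $\pi(H^{(k)}_t)<\pi(H^{(k)}_{t+1})$

## 1. Replacing the inside of one block

A **$k$-graph** $G=(V,E)$ is a vertex set $V$ with a set $E\subseteq V^{(k)}$ of $k$-element subsets of $V$, its edges. We write $e(G)$ for the number of edges, identify $G$ with its edge set when convenient, and write $G[W]$ for the $k$-graph of all edges of $G$ that lie inside $W$. The $k+1$ subsets of size $k$ of a $(k+1)$-set $Q$ are called the **faces** of $Q$.

Suppose every $(k+1)$-set has at most $t-1$ faces in $G$. Choose a set $W\subseteq V$, a "block". Throw away all edges of $G$ inside $W$, and put on $W$ another $k$-graph $P$ in which every $(k+1)$-set has at most $t$ faces. The condition on $P$ is weaker, so $P$ may be denser than what was removed.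

**Lemma 1 (one block).** In the resulting $k$-graph $(G\setminus G[W])\cup P$, every $(k+1)$-set has at most $t$ faces.

*Proof.* Let $Q$ be a $(k+1)$-set. If $Q\subseteq W$, all its faces lie inside $W$, so only edges of $P$ count, and there are at most $t$. If $Q\not\subseteq W$, then $|Q\cap W|\le k$, so at most one face of $Q$ lies inside $W$. Hence $Q$ gains at most one edge from $P$, on top of at most $t-1$ edges of $G$. The total is at most $t$. $\square$

So a graph obeying the bound $t-1$ can have any block replaced by a graph obeying the bound $t$, and the damage is one unit. We now say what this is for.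

## 2. The $k$-graphs $H_t^{(k)}$ and their Turán densities

A $k$-graph $H$ is **$F$-free** if it contains no copy of $F$ (as a subgraph, not necessarily induced). The **Turán number** $\mathrm{ex}(n,F)$ is the maximum number of edges of an $F$-free $k$-graph on $n$ vertices, and the **Turán density** is
$$\pi(F)=\lim_{n\to\infty}\frac{\mathrm{ex}(n,F)}{\binom nk}.$$
The limit exists because the ratio is non-increasing for $n\ge k$. Indeed, let $G$ be $F$-free on $n+1$ vertices with $\mathrm{ex}(n+1,F)$ edges. Delete each vertex in turn. Each edge survives $n+1-k$ of the $n+1$ deletions, so $(n+1-k)\,\mathrm{ex}(n+1,F)\le (n+1)\,\mathrm{ex}(n,F)$. Divide by $(n+1-k)\binom{n+1}{k}=(n+1)\binom nk$. In particular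
$$\mathrm{ex}(n,F)\ge \pi(F)\binom nk\qquad\text{for all } n\ge k.$$

For $k\ge3$ and $1\le t\le k+1$, let $H_t^{(k)}$ be the $k$-graph on $k+1$ vertices with exactly $t$ edges. It is unique up to isomorphism: each face of a $(k+1)$-set is the complement of one vertex, so choosing $t$ faces means choosing $t$ vertices, and any two choices differ by a permutation. We write $H_t$ when $k$ is fixed. A $k$-graph is $H_t$-free if and only if every $(k+1)$-set has at most $t-1$ faces in it. So Lemma 1 takes an $H_t$-free graph and an $H_{t+1}$-free block and returns an $H_{t+1}$-free graph.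

For $k=3$: $H_1$ is a triple plus an isolated vertex, $H_2$ is two triples sharing a pair, $H_3$ is a $4$-set with one triple missing, and $H_4=K_4^{(3)}$.

Clearly $\pi(H_t)\le\pi(H_{t+1})$. The problem, taken from Hong Liu, Bjarne Schülke, Shuaichao Wang, Haotian Yang, Yixiao Zhang, "Separating hypergraph Turán densities", arXiv:2410.08921 (2024), asks whether the inequality is strict for $3\le t\le k$. The answer is yes.

**Theorem 2.** For all $k\ge3$ and $3\le t\le k$ we have $\pi(H_t^{(k)})<\pi(H_{t+1}^{(k)})$.

**The cases $t=1$ and $t=2$ by hand.** An $H_1$-free graph on at least $k+1$ vertices has no edges, so $\pi(H_1)=0$. Two edges on $k+1$ vertices share $k-1$ vertices, so in an $H_2$-free graph each $(k-1)$-set lies in at most one edge. Hence $\mathrm{ex}(n,H_2)\le\binom n{k-1}$, and $\pi(H_2)=0$.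

For $H_3$ there is a construction of positive density. Split $V$ into $k$ parts as equal as possible and take all $k$-sets with one vertex in each part (the complete $k$-partite $k$-graph). Every $(k+1)$-set has two vertices in one part, and each edge inside it must omit one of those two. An edge inside a $(k+1)$-set omits exactly one vertex, so there are at most $2$ edges. The graph is $H_3$-free, and it has $(1+o(1))(n/k)^k$ edges. Thus
$$\pi(H_t)\ge\frac{k!}{k^k}>0\qquad\text{for } t\ge3. \tag{1}$$
Together with Theorem 2 this gives the complete picture.

**Corollary 3.** For $k\ge3$ and $1\le t\le k$: $\pi(H^{(k)}_t)<\pi(H^{(k)}_{t+1})$ if and only if $t\ge2$. That is,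
$$0=\pi(H_1)=\pi(H_2)<\pi(H_3)<\dots<\pi(H_k)<\pi(H_{k+1}).$$

**Crude bounds do not separate.** On $k+1$ vertices the Turán numbers are clearly different: $\mathrm{ex}(k+1,H_t)=t-1$. By monotonicity this gives $\pi(H_t)\le (t-1)/(k+1)$, but only as an upper bound. For $k=3$ we learn $\frac29\le\pi(H_3)\le\frac12$ and $\frac29\le\pi(H_4)\le\frac34$, and these intervals overlap.

**Adding edges directly does not separate either.** Take an extremal $H_t$-free $G$ and add a set $\mathcal P$ of $k$-sets, any two of which share at most $k-2$ vertices. Two faces of a $(k+1)$-set share $k-1$ vertices, so each $(k+1)$-set receives at most one new edge, and the result is $H_{t+1}$-free. But each $(k-1)$-set lies in at most one member of $\mathcal P$, so $|\mathcal P|\le\frac1k\binom n{k-1}$. We gain $O(n^{k-1})$ edges, and $\pi$ does not see this.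

We therefore argue by contradiction. If the two densities are equal, even a gain of order $n^{k-1}$ is restricted, and this forces structure on extremal graphs.

## 3. What equality of the two densities gives

From here to the end of Section 8, **fix $k\ge 3$ and $3\le t\le k$ and assume for contradiction that $\pi(H_t)=\pi(H_{t+1})=:\alpha$.** By (1), $0<\alpha\le1$. By monotonicity, for $n\ge k$,
$$\mathrm{ex}(n,H_t)\ge\alpha\binom nk,\qquad \mathrm{ex}(n,H_{t+1})\ge\alpha\binom nk. \tag{2}$$

We also need an upper bound for every $n$, with no $o(n^k)$ term:
$$\mathrm{ex}(n,H_t)\le\mathrm{ex}(n,H_{t+1})\le\alpha\,\frac{n^k}{k!}. \tag{3}$$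
To prove it, let $F$ be $H_{t+1}$-free on $n$ vertices, and let $F(N)$ be its blow-up: each vertex becomes a class of $N$ vertices, and the edges are the $k$-sets meeting $k$ distinct classes that correspond to an edge of $F$. A $(k+1)$-set with two vertices in one class spans at most $2<t+1$ edges, because each edge omits one of these two. A $(k+1)$-set with all vertices in distinct classes spans as many edges as the corresponding $(k+1)$-set of $F$, hence at most $t$. So $F(N)$ is $H_{t+1}$-free and
$$e(F)N^k\le\mathrm{ex}(nN,H_{t+1})=(\alpha+o(1))\frac{(nN)^k}{k!}\qquad(N\to\infty).$$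
Divide by $N^k$ and let $N\to\infty$.

Finally, the gap between (2) and (3) has order $n^{k-1}$:
$$\frac{n^k}{k!}-\binom nk\le\binom k2\frac{n^{k-1}}{k!}. \tag{4}$$
For $n\ge k$ this is $\prod_{i=0}^{k-1}(1-\frac in)\ge1-\sum_{i=0}^{k-1}\frac in=1-\binom k2\frac1n$. For $1\le n\le k-1$ the binomial is $0$, and $n\le\binom k2$ holds because $k-1\le\binom k2$.

## 4. Replacing many blocks at once

**What one swap yields.** Let $G$ be an extremal $H_t$-free graph on $n$ vertices and $W$ an $s$-set. Swap in an extremal $H_{t+1}$-free graph on $W$. By Lemma 1 and (2)–(4),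
$$\alpha\binom sk-e(G[W])\le\alpha\frac{n^k}{k!}-\alpha\binom nk\le\binom k2\frac{n^{k-1}}{k!}.$$
For fixed $s$ and large $n$ this says nothing: the left side is bounded and the right side tends to infinity. We must replace about $n^{k-1}$ blocks simultaneously.

**Why simultaneous swaps collide.** Let $k=3$, $t=3$, with vertices $a,b,c,d,e,f$ and $G=\{acd,bcd\}$, which is $H_3$-free. Take the blocks $W_1=\{a,b,c,e\}$ and $W_2=\{a,b,d,f\}$. Neither contains an edge of $G$. Insert $P_1=\{abc,abe,ace\}$ and $P_2=\{abd,abf,adf\}$, each $H_4$-free. Now $\{a,b,c,d\}$ spans $abc,abd,acd,bcd$: a copy of $H_4$. The blocks share the pair $ab$, which is $k-1$ vertices, so one $4$-set received new faces from two different blocks.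

**The repair.** When inserting into a block, skip every $k$-set that contains a $(k-1)$-subset of an earlier block. In the example the pair $ab$ is already used by $W_1$, so $abd$ and $abf$ are skipped and $adf$ is kept; now $\{a,b,c,d\}$ spans only $abc,acd,bcd$. The cost is small if each new block has few $(k-1)$-subsets in common with the earlier ones. So we choose blocks greedily under that restriction. When the process stops, every thin block left over has many $(k-1)$-subsets already used.

The scales fit as follows. If $N$ blocks each gain about $\delta s^k$ edges, then the slack (4) forces $N\delta s^k\lesssim n^{k-1}$, up to constants depending on $k$. The number of $(k-1)$-sets used is at most about $Ns^{k-1}\lesssim n^{k-1}/(\delta s)$, a fraction of all $(k-1)$-sets that tends to $0$ as $s$ grows.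

**Lemma 4 (block replacement).** Let $G$ be an $H_t$-free $k$-graph on $V$, $|V|=n$, with $e(G)=\mathrm{ex}(n,H_t)$. Let $k\le s\le n$, $0<\delta\le1$ and $\eta=\delta/(2k)$. There is $\mathcal B\subseteq V^{(k-1)}$ with
$$|\mathcal B|\le\frac{k(k-1)}{\delta(s-k+1)}\cdot\frac{n^{k-1}}{(k-1)!} \tag{5}$$
such that every $s$-set $W$ with $e(G[W])\le(\alpha-\delta)\binom sk$ satisfies $|\mathcal B\cap W^{(k-1)}|>\eta\binom s{k-1}$.

*Proof.*

**Step 1: choosing the blocks.** This step produces $\mathcal B$ and makes the last assertion true by construction. Choose $s$-sets $W_1,W_2,\dots$ one after the other, writing $\mathcal B_i=\bigcup_{l\le i}W_l^{(k-1)}$, with $\mathcal B_0=\emptyset$. Given $W_1,\dots,W_{i-1}$, let $W_i$ be any $s$-set with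
$$e(G[W_i])\le(\alpha-\delta)\tbinom sk\quad\text{and}\quad|\mathcal B_{i-1}\cap W_i^{(k-1)}|\le\eta\tbinom s{k-1},$$
if one exists. A set chosen earlier has all its $\binom s{k-1}$ subsets of size $k-1$ in $\mathcal B_{i-1}$, and $\eta<1$, so no set is chosen twice. There are finitely many $s$-sets, so the process stops, say after $W_N$. Put $\mathcal B=\mathcal B_N$. Any $s$-set $W$ with $e(G[W])\le(\alpha-\delta)\binom sk$ now violates the second condition, which is the last assertion. It remains to bound $|\mathcal B|$.

**Step 2: the modified graph.** This step performs the swaps with the skipping rule. Let $P_i$ be an $H_{t+1}$-free $k$-graph on $W_i$ with $\mathrm{ex}(s,H_{t+1})\ge\alpha\binom sk$ edges. Let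
$$\mathcal K_i=\{F\in W_i^{(k)}:F\text{ contains no member of }\mathcal B_{i-1}\}$$
be the $k$-sets that are not skipped. Define $H$ by removing from $G$ all edges lying inside some $W_i$ and adding $\bigcup_i(P_i\cap\mathcal K_i)$. Edges of $P_i\cap\mathcal K_i$ are called *new of index $i$*; the remaining edges of $H$ are called *old*. Old edges lie in $G$ and inside no block.

**Step 3: separation.** This step shows that new edges of different blocks cannot be faces of a common $(k+1)$-set:
$$F\in\mathcal K_i,\ F'\in\mathcal K_l,\ i<l\quad\Longrightarrow\quad|F\cap F'|\le k-2. \tag{6}$$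
Otherwise there is a $(k-1)$-set $R\subseteq F\cap F'$. Since $R\subseteq F\subseteq W_i$, we have $R\in\mathcal B_i\subseteq\mathcal B_{l-1}$. But $R\subseteq F'$, which contradicts $F'\in\mathcal K_l$. In particular the $\mathcal K_i$ are pairwise disjoint, so the index of a new edge is well defined.

**Step 4: $H$ is $H_{t+1}$-free.** This allows us to apply (3) to $H$. Let $Q$ be a $(k+1)$-set.

If at most one face of $Q$ is new, then $Q$ spans at most $1$ new edge and at most $t-1$ old edges, because old edges lie in the $H_t$-free graph $G$. The total is at most $t$.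

Suppose two distinct faces $F,F'$ of $Q$ are new. Any two distinct faces of $Q$ share $k-1$ vertices, so by (6) all new faces of $Q$ have the same index $i$. Moreover $Q=F\cup F'\subseteq W_i$, so every face of $Q$ lies inside a block and none is old. Hence all edges of $H$ in $Q$ belong to $P_i$, and there are at most $t$.

**Step 5: few $k$-sets are skipped.** This step bounds the price of the skipping rule. Each $k$-set in $W_i^{(k)}\setminus\mathcal K_i$ contains a member of $\mathcal B_{i-1}\cap W_i^{(k-1)}$, and each $(k-1)$-subset of $W_i$ lies in $s-k+1$ of the $k$-subsets of $W_i$. Since $(s-k+1)\binom s{k-1}=k\binom sk$,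
$$|W_i^{(k)}\setminus\mathcal K_i|\le(s-k+1)\,\eta\binom s{k-1}=k\eta\binom sk=\frac\delta2\binom sk. \tag{7}$$

**Step 6: counting.** This step turns the gain into a bound on $N$, hence on $|\mathcal B|$. New edges of different indices are distinct, and no new edge is old. At most $\sum_ie(G[W_i])$ edges were removed. By (7) and $e(P_i)\ge\alpha\binom sk$,
$$e(H)\ge e(G)+\sum_{i=1}^N\Big[\alpha\tbinom sk-\tfrac\delta2\tbinom sk-e(G[W_i])\Big]\ge\alpha\binom nk+N\,\frac\delta2\binom sk,$$
where we used $e(G[W_i])\le(\alpha-\delta)\binom sk$ and (2). By Step 4 and (3), $e(H)\le\alpha n^k/k!$. With (4) and $\alpha\le1$ we get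
$$N\,\frac\delta2\binom sk\le\binom k2\frac{n^{k-1}}{k!}.$$
Since $\binom s{k-1}=\frac k{s-k+1}\binom sk$,
$$|\mathcal B|\le N\binom s{k-1}=N\binom sk\frac k{s-k+1}\le\frac2\delta\binom k2\frac{n^{k-1}}{k!}\cdot\frac k{s-k+1}=\frac{k(k-1)}{\delta(s-k+1)}\cdot\frac{n^{k-1}}{(k-1)!}.\qquad\square$$

## 5. Typical $s$-sets do not suffice: cyclic triangles

By (3), no $s$-set of an extremal graph is much denser than $\alpha$. By Lemma 4, $s$-sets much thinner than $\alpha$ are in some sense rare. It is tempting to say that almost all $s$-sets have density close to $\alpha$, so the graph looks random and contains complete $(k+1)$-sets, contradicting $H_t$-freeness. For $k\ge3$ this deduction is false, and the following example shows where.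

Let $k=3$. Orient each pair of vertices at random, independently, to form a tournament, and let the edges of $G$ be the triples that form cyclic triangles. A triple is cyclic with probability $2/8=1/4$. Two triples sharing a pair are both cyclic with probability $\frac1{16}$: given the orientation of the common pair, each is cyclic with probability $\frac14$, independently. So indicators of distinct triples are uncorrelated, and the number of edges in an $s$-set has mean $\frac14\binom s3$ and variance $\frac3{16}\binom s3$. By Chebyshev's inequality, an $s$-set has density within $\delta$ of $\frac14$ with probability at least $1-\frac{3}{16\delta^2\binom s3}$, which tends to $1$ as $s\to\infty$.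

No $s$-set is too dense either. A non-cyclic triple has exactly one vertex beating the other two, so a tournament on $s$ vertices with out-degrees $d_i$ has $\binom s3-\sum_i\binom{d_i}2$ cyclic triangles. As $\sum d_i=\binom s2$, convexity gives $\sum\binom{d_i}2\ge s(s-1)(s-3)/8$, so the number is at most
$$s(s-1)\Big[\frac{s-2}6-\frac{s-3}8\Big]=\frac{s^3-s}{24}\le\frac14\cdot\frac{s^3}{3!}.$$
This is the bound (3) with $\alpha=\frac14$. Yet for $s=4$ the number is at most $60/24=2.5$, so at most $2$: every $4$-set has at most $2$ edges, and there is no $K_4^{(3)}$ at all.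

So we must use more than the rarity of thin $s$-sets. Lemma 4 says more: thin $s$-sets are *blocked by a sparse set $\mathcal B$ of $(k-1)$-sets*. This information survives conditioning on events that are extremely unlikely globally but mild on each $(k-1)$-set. In the tournament, the event that all pairs in an $s$-set are oriented forward has probability $2^{-\binom s2}$, but it only doubles the density of the orientation of each individual pair. The next two sections make this precise, and we return to this example there.

## 6. An exchangeable limit

To condition cleanly on lower-order data we pass to a limit of random arrays.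

**Random orderings.** For every $n\ge k$ let $G_n$ be an extremal $H_t$-free $k$-graph on $n$ vertices. For $s\ge k$ and $\ell\ge1$ let $\mathcal B^n_{s,\ell}$ be the set from Lemma 4 with $G=G_n$ and $\delta=1/\ell$ (empty if $s>n$). Order $V(G_n)$ uniformly at random as $v_1,\dots,v_n$. For $e\in\mathbb N^{(k)}$ and $R\in\mathbb N^{(k-1)}$ let $X^n_e$ be the indicator of $\{v_i:i\in e\}\in G_n$, and let
$$Y_R^n=\big(\mathbf 1[\{v_i:i\in R\}\in\mathcal B^n_{s,\ell}]\big)_{s,\ell}\in\{0,1\}^{\mathbb N^2},$$
with $0$ whenever an index exceeds $n$ and in coordinates $(s,\ell)$ with $s<k$. These arrays take values in a countable product of two-point spaces, which is compact and metrizable. So along some subsequence they converge in law to an array $(X_e,Y_R)$. For $n\ge r$ the restriction to indices in $[r]$ has a law invariant under permutations of $[r]$, because the ordering is uniform. Hence the law of the limit is invariant under all finite permutations of $\mathbb N$: the limit is **jointly exchangeable**. Let $\mathbb G=\{e:X_e=1\}$ and let $\mathbb B_{s,\ell}$ be the random set of $(k-1)$-sets encoded by the coordinate $(s,\ell)$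 of $Y$.

**Properties of the limit.** A condition on finitely many $0/1$ coordinates that holds with probability $1$ for all large $n$ holds almost surely in the limit, and there are countably many such conditions below. So almost surely:

* **(P1)** every $(k+1)$-set spans at most $t-1$ edges of $\mathbb G$ (each $G_n$ is $H_t$-free);
* **(P2)** $e(\mathbb G[W])\le\alpha s^k/k!$ for every finite $W\subset\mathbb N$, $|W|=s$ (an $s$-set spans an $H_t$-free graph, so (3) applies);
* **(P3)** for all $s\ge k$ and $\ell\ge1$, every $s$-set $W$ with $e(\mathbb G[W])\le(\alpha-\frac1\ell)\binom sk$ has $|\mathbb B_{s,\ell}\cap W^{(k-1)}|>\frac1{2k\ell}\binom s{k-1}$ (Lemma 4).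

Moreover, for each $R\in\mathbb N^{(k-1)}$,

* **(P4)** $\Pr(R\in\mathbb B_{s,\ell})\le\dfrac{k(k-1)\ell}{s-k+1}$.

For (P4): when $n\ge\max R$ and $n\ge s$, the set $\{v_i:i\in R\}$ is a uniform $(k-1)$-set, so by (5) it lies in $\mathcal B^n_{s,\ell}$ with probability at most $\frac{k(k-1)\ell}{s-k+1}\cdot\frac{n^{k-1}}{(k-1)!\binom n{k-1}}$, and the last factor tends to $1$.

**The Aldous–Hoover theorem** (Hoover 1979; Aldous 1981; see Kallenberg, *Probabilistic Symmetries and Invariance Principles*, 2005, Thm 7.22, and Austin, *Probab. Surveys* 5 (2008), 80–145). We use it in the following form. After changing the probability space there are i.i.d. uniform $[0,1]$ variables $\xi_I$, one for each $I\subset\mathbb N$ with $|I|\le k$ (including $I=\emptyset$), and Borel functions $\Phi,\Psi$ with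
$$X_e=\Phi\big((\xi_I)_{I\subseteq e}\big),\qquad Y_R=\Psi\big((\xi_I)_{I\subseteq R}\big)\qquad\text{a.s.} \tag{8}$$
Here subsets of $e=\{i_1<\dots<i_k\}$ are identified with subsets of $[k]$ in increasing order, and similarly for $R$. Since (P1)–(P4) depend only on the law of the array, we keep them.

*If one prefers the theorem for arrays of $k$-tuples only*, apply it to the array $\big(X_e,(Y_{R})_{R\subset e}\big)$, where $R$ runs over the $(k-1)$-subsets of $e$. For $R$ and $j>\max R$ it gives $Y_R=g\big((\xi_I)_{I\subseteq R\cup\{j\}}\big)$ a.s., with the same $g$ for all such $R,j$. Take two different $j,j'>\max R$ and let $\mathcal A$ be the $\sigma$-algebra generated by $(\xi_I)_{I\subseteq R}$. Given $\mathcal A$, the families $(\xi_I)_{I\subseteq R\cup\{j\}}$ and $(\xi_I)_{I\subseteq R\cup\{j'\}}$ are conditionally independent. So each coordinate $y$ of $Y_R$, being a.s. a function of either family, satisfies $\mathbb E[y^2\mid\mathcal A]=\mathbb E[y\mid\mathcal A]^2$. Its conditional variance is $0$, and $y=\mathbb E[y\mid\mathcal A]$ a.s. This is a Borel function of $(\xi_I)_{I\subseteq R}$, the same one for all $R$.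

**Example.** For the cyclic triangles of Section 5, orient $i\to j$ (for $i<j$) if $\xi_{\{i,j\}}<\frac12$ and $j\to i$ otherwise. For $i<j<l$ the triple is cyclic exactly when either $\xi_{\{i,j\}},\xi_{\{j,l\}}<\frac12\le\xi_{\{i,l\}}$ or $\xi_{\{i,l\}}<\frac12\le\xi_{\{i,j\}},\xi_{\{j,l\}}$. So $\Phi$ depends only on the three pair variables.

Write
$$\varphi\big((x_J)_{J\subsetneq[k]}\big)=\int_0^1\Phi\,dx_{[k]}$$
for the conditional probability of an edge given all lower-order variables. In the tournament example $\varphi=\Phi$ takes only the values $0$ and $1$, although its average is $\frac14$. If instead $\varphi$ is a constant, then $\mathbb G$ really is a random $k$-graph with independent edges.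

**The tournament example cannot satisfy (P3) and (P4).** Suppose that sets $\mathbb B_{s,\ell}$ given by functions of $(\xi_I)_{I\subseteq R}$ satisfied (P3) and (P4) for the tournament array, with $k=3$ and $\alpha=\frac14$. Take $\ell=4$ and condition on $\xi_{\{i,j\}}<\frac12$ for all $i<j\le s$. Then $[s]$ is transitive and spans $0\le(\frac14-\frac14)\binom s3$ edges, so by (P3) more than $\frac1{24}\binom s2$ of its pairs lie in $\mathbb B_{s,4}$. But for each pair $R\subseteq[s]$, the conditioning affects only one of the variables $\xi_I$, $I\subseteq R$, and at most doubles the density. So $R\in\mathbb B_{s,4}$ has conditional probability at most $2\cdot\frac{6\cdot4}{s-2}=\frac{48}{s-2}$, and the expected number of such pairs is at most $\frac{48}{s-2}\binom s2$. For $s=1200$ we have $\frac{48}{1198}<\frac1{24}$, a contradiction. The general argument follows the same pattern.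

## 7. Conditioning on lower-order variables forces $\varphi=\alpha$

**Proposition 5.** $\varphi=\alpha$ almost everywhere.

*Proof.* Suppose not.

**Step 1: a box on which $\varphi$ has the wrong average.** This step finds the lower-order event to condition on. If $\int_S(\varphi-\alpha)=0$ for every measurable box $S=\prod_{J\subsetneq[k]}S_J$ with $S_J\subseteq[0,1]$, then, as boxes are closed under intersection and generate the Borel $\sigma$-algebra, the integral would vanish on every Borel set and $\varphi=\alpha$ a.e. So there is a box on which this integral is nonzero. Its sides all have positive measure, and the average of $\varphi$ over $S$ equals $\alpha+\gamma$ with $\gamma\ne0$. Let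
$$\sigma=\min_J|S_J|>0,\qquad M=\sigma^{-2^{k-1}}.$$

**Step 2: the conditioning.** This step makes every transversal $k$-set of a large finite configuration see the box $S$. Let $m\ge2k$. Split $[km]$ into consecutive intervals $C_1,\dots,C_k$ of length $m$. For $I\subseteq[km]$ put $c(I)=\{c:I\cap C_c\ne\emptyset\}$, and call $I$ *transversal* if $|I\cap C_c|\le1$ for all $c$. Let $A_m$ be the event that $\xi_I\in S_{c(I)}$ for every transversal $I\subset[km]$ with $|I|\le k-1$. For such $I$ we have $|c(I)|=|I|\le k-1$, so $c(I)\subsetneq[k]$ and $S_{c(I)}$ is defined; the set $I=\emptyset$ is included. The event involves finitely many independent coordinates, so $\Pr(A_m)>0$. Put $\mathbb P_m=\Pr(\cdot\mid A_m)$, with expectation $\mathbb E_m$. Under $\mathbb P_m$ the $\xi_I$ are still independent, and (P1)–(P3) and (8) still hold almost surely.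

**Step 3: $\mathbb B_{s,\ell}$ stays sparse.** This step is the reason for recording $(k-1)$-sets. Let $R\in[km]^{(k-1)}$. Under $\mathbb P_m$, each of the $2^{k-1}$ variables $\xi_I$, $I\subseteq R$, is uniform on $[0,1]$ or uniform on some $S_J$, so its density is at most $\sigma^{-1}$. By independence the law of $(\xi_I)_{I\subseteq R}$ has density at most $M$ with respect to the original law. As $Y_R$ is a.s. a function of these variables, (P4) gives
$$\mathbb P_m(R\in\mathbb B_{s,\ell})\le\frac{Mk(k-1)\ell}{s-k+1}\qquad\text{for all }R\in[km]^{(k-1)}. \tag{9}$$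
The factor $M$ depends on neither $m$, $s$ nor $\ell$, although $\Pr(A_m)$ may be tiny.

**Step 4: transversal $k$-sets have the wrong density.** Let $e\in[km]^{(k)}$ be transversal. The intervals are consecutive, so the increasing identification of $e$ with $[k]$ sends the element of $e$ in $C_c$ to $c$, and a subset $I\subsetneq e$ to $c(I)$. All subsets of $e$ are transversal. So under $\mathbb P_m$ the family $(\xi_I)_{I\subsetneq e}$ is uniform on $S$, while $\xi_e$ is uniform on $[0,1]$ and independent of it. Hence
$$\mathbb P_m(e\in\mathbb G)=\frac1{|S|}\int_S\varphi=\alpha+\gamma. \tag{10}$$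

**Step 5: from transversal edges to whole vertex sets.** (P2) and (P3) concern all edges inside a vertex set, so we express the number of transversal edges through such counts. For $L\subseteq[k]$ let
$$U_L=\bigcup_{c\in L}C_c,\qquad|U_L|=|L|m,\qquad D_L=e(\mathbb G[U_L])-\alpha\binom{|L|m}k.$$
A $k$-set $e\subseteq[km]$ lies in $U_L$ if and only if $c(e)\subseteq L$. The sum $\sum_{L\supseteq c(e)}(-1)^{k-|L|}$ is $1$ if $c(e)=[k]$ and $0$ otherwise, and $c(e)=[k]$ means that $e$ is transversal. Let $T$ be the number of transversal edges of $\mathbb G$ in $[km]$. Summing over edges gives $T=\sum_L(-1)^{k-|L|}e(\mathbb G[U_L])$. Summing over all $k$-sets gives $m^k=\sum_L(-1)^{k-|L|}\binom{|L|m}k$. Therefore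
$$T-\alpha m^k=\sum_{L\subseteq[k]}(-1)^{k-|L|}D_L.$$
By (10), $\mathbb E_mT=(\alpha+\gamma)m^k$, so
$$|\gamma|\,m^k\le\sum_{L\subseteq[k]}\mathbb E_m|D_L|. \tag{11}$$

**Step 6: each $D_L$ is small on average.** This step uses both (P2) and (P3). For $L=\emptyset$ we have $D_L=0$. Fix $L\ne\emptyset$ and $\ell\ge1$, and let $s=|L|m$. Then $s\ge m\ge2k$, so $s-k+1\ge m/2$.

From above, by (P2), (4) and $\alpha\le1$,
$$D_L\le\alpha\Big(\frac{s^k}{k!}-\binom sk\Big)\le\binom k2\frac{(km)^{k-1}}{k!}.$$
From below, (P3), Markov's inequality and (9) give
$$\begin{aligned}\mathbb P_m\Big(e(\mathbb G[U_L])\le(\alpha-\tfrac1\ell)\tbinom sk\Big)&\le\mathbb P_m\Big(|\mathbb B_{s,\ell}\cap U_L^{(k-1)}|>\tfrac1{2k\ell}\tbinom s{k-1}\Big)\\&\le2k\ell\cdot\frac{2Mk(k-1)\ell}m=\frac{4k^2(k-1)M\ell^2}m.\end{aligned}$$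
Outside this event $D_L\ge-\frac1\ell\binom sk$, and always $D_L\ge-\binom sk$. Bounding the positive and negative parts separately, with $\binom sk\le(km)^k/k!$,
$$\mathbb E_m|D_L|\le\binom k2\frac{(km)^{k-1}}{k!}+\frac{(km)^k}{k!}\Big(\frac1\ell+\frac{4k^2(k-1)M\ell^2}m\Big). \tag{12}$$

**Step 7: the limits.** Insert (12) into (11), which has $2^k$ terms, and divide by $m^k$:
$$|\gamma|\le c_k\Big(\frac1m+\frac1\ell+\frac{M\ell^2}m\Big),$$
where $c_k$ depends only on $k$. Since $M$ does not depend on $m$ or $\ell$, we may let $m\to\infty$ with $\ell$ fixed, and then $\ell\to\infty$. This gives $\gamma=0$, a contradiction. $\square$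

## 8. Complete $(k+1)$-sets, and the end of the proof of Theorem 2

This step uses (P1) to reach the contradiction. Condition on all $\xi_I$ with $|I|\le k-1$. For each $k$-subset $e$ of $[k+1]$, the conditional probability of $e\in\mathbb G$ is $\varphi\big((\xi_I)_{I\subsetneq e}\big)$, which equals $\alpha$ a.s. by Proposition 5. The remaining variables $\xi_e$, $|e|=k$, are independent, so the $k+1$ faces of $[k+1]$ are edges of $\mathbb G$ independently. Hence $[k+1]$ spans $k+1$ edges with probability $\alpha^{k+1}>0$. But by (P1) it almost surely spans at most $t-1\le k-1$ edges. This contradiction shows $\pi(H_t)<\pi(H_{t+1})$, and Theorem 2 is proved. $\blacksquare$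

Corollary 3 follows: $\pi(H_1)=\pi(H_2)=0$ and $\pi(H_3)\ge k!/k^k>0$ were shown in Section 2, and Theorem 2 covers $3\le t\le k$.

## 9. Deleting separated pieces from a tightly connected $k$-graph

The shape of $H_{t+1}$ entered the block replacement only in Step 4 of Lemma 4 and in the blow-up argument. This leads to the following general statement. For a family $\mathcal F$ of $k$-graphs, $\mathrm{ex}(n,\mathcal F)$ and $\pi(\mathcal F)$ are defined as before, with "no copy of any member of $\mathcal F$".

Let $k\ge2$ and let $F'$ be a $k$-graph on at least $k+1$ vertices such that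

1. every pair of vertices lies in an edge;
2. $F'$ is **tightly connected**: any two edges are joined by a sequence of edges in which consecutive ones share $k-1$ vertices.

Call $N\subseteq E(F')$ **admissible** if $N=N_1\cup\dots\cup N_q$ ($q\ge0$), where each $N_i$ lies inside some proper subset $Z_i\subsetneq V(F')$, and edges from different $N_i,N_j$ share at most $k-2$ vertices. Let $\mathcal F=\{F'\setminus N:N\text{ admissible}\}$, where $F'\setminus N$ keeps all vertices of $F'$.

**Theorem 6.** $\pi(\mathcal F)<\pi(F')$.

**Every member of $\mathcal F$ has an edge**, so $\mathrm{ex}(n,\mathcal F)$ makes sense. Suppose $N=E(F')$ were admissible. An edge of $N_i$ and an edge of $N_j$ with $i\ne j$ share at most $k-2$ vertices, so no edge lies in two of the $N_i$, and edges sharing $k-1$ vertices lie in the same $N_i$. By tight connectedness all edges lie in one $N_i$, hence inside $Z_i\subsetneq V(F')$. But by condition 1 every vertex lies in an edge, a contradiction.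

**Example: $F'=H^{(k)}_{t+1}$ with $t\ge2$.** At most two edges of $H_{t+1}$ omit one of two given vertices, and there are $t+1\ge3$ edges, so condition 1 holds. Any two edges share $k-1$ vertices, so condition 2 holds. A proper subset of the $k+1$ vertices contains at most one edge, so each $N_i$ has at most one edge. Two nonempty $N_i,N_j$ would have edges sharing at least $k-1$ vertices, so at most one $N_i$ is nonempty. Thus $|N|\le1$ and $\mathcal F=\{H_{t+1},H_t\}$ up to isomorphism. Since $H_t\subseteq H_{t+1}$, we have $\pi(\mathcal F)=\pi(H_t)$, and Theorem 6 contains Theorem 2.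

*Proof of Theorem 6.*

**Step 1: the bounds of Section 3.** This step recovers (1)–(4). As $F'\in\mathcal F$ (take $N=\emptyset$), we have $\mathrm{ex}(n,\mathcal F)\le\mathrm{ex}(n,F')$ and $\pi(\mathcal F)\le\pi(F')$. A copy of $F'$ in a complete $k$-partite $k$-graph would have two vertices in one part, as it has at least $k+1$ vertices. By condition 1 they lie in a common edge, which is impossible. So $\pi(F')\ge k!/k^k>0$. If the theorem fails, then $\pi(\mathcal F)=\pi(F')=\alpha$ with $0<\alpha\le1$. The averaging argument gives $\mathrm{ex}(n,\mathcal F)\ge\alpha\binom nk$ and $\mathrm{ex}(n,F')\ge\alpha\binom nk$ for $n\ge k$. A blow-up of an $F'$-free $k$-graph is $F'$-free: two vertices in one class lie in no common edge, so by condition 1 a copy of $F'$ would use vertices in distinct classes and project to a copy in the original graph. As in (3), $\mathrm{ex}(n,\mathcal F)\le\mathrm{ex}(n,F')\le\alpha n^k/k!$. Inequality (4) holds for $k\ge2$ by the same proof.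

**Step 2: block replacement.** This step proves Lemma 4 with $G$ extremal $\mathcal F$-free on $n$ vertices and $P_i$ extremal $F'$-free on $W_i$. Steps 1, 2, 3, 5 and 6 of that proof are unchanged. We only need a new Step 4: $H$ is $F'$-free. Suppose $H$ contains a copy of $F'$ on a vertex set $Z$.

*Case $Z\subseteq W_i$ for some $i$.* Old edges lie inside no block, so all edges of the copy are new. By (6), new edges sharing $k-1$ vertices have equal index. By tight connectedness all edges of the copy have one index $l$, so they lie in $P_l$. This contradicts that $P_l$ is $F'$-free.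

*Case $Z\not\subseteq W_i$ for all $i$.* Let $N_i$ be the set of new edges of index $i$ in the copy. They lie inside $Z\cap W_i\subsetneq Z$, and by (6) edges of different indices share at most $k-2$ vertices. So $N=\bigcup_iN_i$ is admissible (read inside the copy), and the old edges form a copy of $F'\setminus N\in\mathcal F$ in $G$, a contradiction.

**Step 3: the limit.** Sections 6 and 7 use (P1) nowhere except to record it; the proof of Proposition 5 uses only (P2)–(P4), and these now follow from Steps 1 and 2. So $\varphi=\alpha$ a.e., for every $k\ge2$. In place of (P1) we have that $\mathbb G$ is a.s. $\mathcal F$-free, hence $F'$-free. Let $v=|V(F')|$. As in Section 8, the $\binom vk$ subsets of $[v]$ of size $k$ are all edges of $\mathbb G$ with probability $\alpha^{\binom vk}>0$, and then $[v]$ contains a copy of $F'$. This is a contradiction. $\square$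

## 10. Comparing uniformities $k-1$ and $k$

We use the notation $H_t^{(2)}$ for graphs on three vertices as well, so that $H^{(2)}_3=K_3$.

**Proposition 7.** For $3\le t\le k$:
$$\pi(H_t^{(k)})\le\pi(H_t^{(k-1)})\le\pi(H_{t+1}^{(k)}),$$
and by Theorem 2 at least one of the two inequalities is strict.

*Proof.*

**First inequality, by links.** Let $G$ be $H_t^{(k)}$-free on $n$ vertices. The link of a vertex $v$ consists of the $(k-1)$-sets $f\not\ni v$ with $f\cup\{v\}\in G$. It is $H_t^{(k-1)}$-free: $t$ link edges on a $k$-set, together with $v$, would give $t$ edges of $G$ on $k+1$ vertices. Each edge of $G$ is counted in $k$ links, so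
$$e(G)\le\frac nk\,\mathrm{ex}(n-1,H_t^{(k-1)})=\big(\pi(H_t^{(k-1)})+o(1)\big)\frac nk\binom{n-1}{k-1}=\big(\pi(H_t^{(k-1)})+o(1)\big)\binom nk.$$

**Second inequality, by a construction ordered by the maximum.** For each $v\in[n]$ take an extremal $H_t^{(k-1)}$-free $(k-1)$-graph $\Lambda_v$ on $[v-1]$, and let
$$G=\{e\in[n]^{(k)}:e\setminus\{\max e\}\in\Lambda_{\max e}\}.$$
Let $Q$ be a $(k+1)$-set with maximum $v$. The faces of $Q$ that contain $v$ and lie in $G$ correspond to edges of $\Lambda_v$ on the $k$-set $Q\setminus\{v\}$, so there are at most $t-1$ of them. There is only one further face, $Q\setminus\{v\}$. So $Q$ spans at most $t$ edges and $G$ is $H_{t+1}^{(k)}$-free. By monotonicity $\mathrm{ex}(v-1,H_t^{(k-1)})\ge\pi(H_t^{(k-1)})\binom{v-1}{k-1}$ (trivially if $v-1<k-1$), hence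
$$\mathrm{ex}(n,H_{t+1}^{(k)})\ge\sum_{v\le n}\mathrm{ex}(v-1,H_t^{(k-1)})\ge\pi(H_t^{(k-1)})\sum_{v\le n}\binom{v-1}{k-1}=\pi(H_t^{(k-1)})\binom nk.$$

Divide by $\binom nk$ and let $n\to\infty$. If both inequalities were equalities, then $\pi(H^{(k)}_t)=\pi(H^{(k)}_{t+1})$, contrary to Theorem 2. $\square$

For $k=t=3$ the middle term is $\pi(K_3)=\frac12$ by Mantel's theorem, so $\pi(H^{(3)}_3)\le\frac12\le\pi(H^{(3)}_4)$, with at least one of the two inequalities strict.
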